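# Few points below, many points above: cardinal sequences with values $\omega,\omega_1,\omega_2$

## Almost disjoint sets and the sequence $\langle\omega,\kappa\rangle$

Take the nodes of the binary tree $2^{<\omega}$, a countable set, and for each branch $x\in 2^\omega$ let $a_x=\{x\restriction n:n<\omega\}$ be the set of nodes on that branch. Two distinct branches share only finitely many nodes. After identifying $2^{<\omega}$ with $\omega$ we therefore have $2^\omega$ many infinite subsets of $\omega$, any two of which have finite intersection. Such a family is called almost disjoint.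

Fix an infinite cardinal $\kappa\le 2^\omega$ and an almost disjoint family $\{a_i:i\in I\}$ with $|I|=\kappa$. Build a space on $\omega\sqcup I$: every $n\in\omega$ is isolated, and the basic neighborhoods of $i\in I$ are the sets $\{i\}\cup(a_i\setminus F)$ with $F\subset\omega$ finite. The space is Hausdorff: two points $i\ne j$ are separated by removing $a_i\cap a_j$ from the neighborhood of $i$, and the other cases are immediate. Each $\{i\}\cup a_i$ is compact, because it is a convergent sequence with its limit. Now peel off isolated points. First the points of $\omega$ go, and they are exactly the isolated ones. What remains is $I$, where every point is isolated. So the space has a first layer of size $\omega$, a second layer of size $\kappa$, and nothing else. A countable layer carries up to $2^\omega$ points above it.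

Next, put the $\kappa$ points one layer higher, over two countable layers. Let $C=\omega+1$ be a convergent sequence with its limit. Replace each $n\in\omega$ by a copy $C\times\{n\}$. On $(C\times\omega)\sqcup I$ let $C\times\omega$ be open with its own topology ($\omega$ discrete), and let the basic neighborhoods of $i$ be $\{i\}\cup\bigl(C\times(a_i\setminus F)\bigr)$, $F$ finite. Such a set with $F=\emptyset$ is still compact: an open set containing $i$ leaves out only part of finitely many compact blocks $C\times\{n\}$. Separation works as before. Peeling removes first the isolated points of the blocks, then the limit points of the blocks. Every neighborhood of $i$ contains limit points of blocks, so $i$ survives both rounds and goes in the third. The layers have sizes $\omega,\omega,\kappa$.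

Two devices appeared here: almost disjointness lets many points sit over a countable set, and replacing each $n$ by a compact block decides how high those points sit. The question of these notes is which sequences of layer sizes can be produced when the number of layers is an ordinal between $\omega_2$ and $\omega_3$.

## Cantor–Bendixson levels and reduced height

A space is *scattered* if every nonempty subspace has a point isolated in that subspace. An *LCS space* is a locally compact scattered Hausdorff space.

**Definition (levels).** For an LCS space $X$ and an ordinal $\alpha$, the $\alpha$-th Cantor–Bendixson level $I_\alpha(X)$ is the set of isolated points of the subspace $X\setminus\bigcup\{I_\beta(X):\beta<\alpha\}$. Write $X_{<\alpha}=\bigcup_{\beta<\alpha}I_\beta(X)$.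

By induction each $X_{<\alpha}$ is open: $I_\alpha(X)$ is relatively open in the closed set $X\setminus X_{<\alpha}$, so $X_{<\alpha}\cup I_\alpha(X)$ is open, and unions are harmless. As $X$ is scattered, a nonempty remainder always loses points, so every $x\in X$ lies in exactly one level. Write $\rho(x)$ for the $\alpha$ with $x\in I_\alpha(X)$, the *rank* of $x$. If $\alpha<\rho(x)$, then $x$ belongs to $X\setminus X_{<\alpha}$ and is not isolated there.

**Definition (cardinal sequence).** The reduced height $\mathrm{ht}^-(X)$ is the least ordinal $\delta$ such that $I_\delta(X)$ is finite, and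
$$\mathrm{CS}(X)=\langle |I_\alpha(X)|:\alpha<\mathrm{ht}^-(X)\rangle .$$

For example, $C=\omega+1$ has $I_0(C)$ countably infinite and $I_1(C)$ a single point, so $\mathrm{ht}^-(C)=1$ and $\mathrm{CS}(C)=\langle\omega\rangle$. The two spaces of the first section have cardinal sequences $\langle\omega,\kappa\rangle$ and $\langle\omega,\omega,\kappa\rangle$. We write $\langle\kappa\rangle_\delta$ for the constant sequence $\kappa$ of length $\delta$, and $s^\frown t$ for concatenation.

We shall use one bookkeeping fact constantly.

**Fact 1.** If $G$ is an open subspace of an LCS space $X$, then $G$ is LCS and $I_\alpha(G)=G\cap I_\alpha(X)$ for all $\alpha$. Consequently $I_\alpha(X_{<\theta})=I_\alpha(X)$ for $\alpha<\theta$ and $I_\alpha(X_{<\theta})=\emptyset$ for $\alpha\ge\theta$. For disjoint sums, $I_\alpha(\bigoplus_jX_j)=\bigsqcup_jI_\alpha(X_j)$.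

*Proof.* Open subspaces of locally compact Hausdorff spaces are locally compact Hausdorff, and subspaces of scattered spaces are scattered. Induct on $\alpha$. If the formula holds below $\alpha$, then $G\setminus\bigcup_{\beta<\alpha}I_\beta(G)=G\cap(X\setminus X_{<\alpha})$ is an open subset of $X\setminus X_{<\alpha}$, and a point of an open subset is isolated in it exactly when it is isolated in the whole. The two consequences are special cases. (A disjoint sum of LCS spaces is clearly LCS, and its summands are open.) $\square$

So if $\mathrm{CS}(X)$ has length $\delta$, we may replace $X$ by $X_{<\delta}$: the cardinal sequence is unchanged, and no points of rank $\ge\delta$ remain. We express the latter by writing $X=X_{<\delta}$. Also, disjoint sums add level sizes, and a sum of two spaces takes the pointwise maximum of infinite level sizes.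

## Levels of cofinality $\omega_2$

Levels $\gamma$ with $\mathrm{cf}(\gamma)=\omega_2$ turn out to be the delicate ones.

**Definition ($\omega_2$-closed).** Let $\omega_2<\delta<\omega_3$ and $L\subset\delta$. Then $L$ is $\omega_2$-closed in $\delta$ if for every strictly increasing sequence $\langle\alpha_\xi:\xi<\omega_2\rangle$ of elements of $L$ we have $\sup\{\alpha_\xi:\xi<\omega_2\}\in L\cup\{\delta\}$.

For $\delta=\omega_2+1$ the only supremum in play is $\omega_2$, so $L$ is $\omega_2$-closed exactly when $\omega_2\in L$ or $L\cap\omega_2$ is bounded in $\omega_2$. In particular $L=\omega_2$ is not $\omega_2$-closed in $\omega_2+1$. For $\delta=\omega_2+\omega_2$ the set $[\omega_2,\delta)$ is $\omega_2$-closed, because the supremum $\delta$ is allowed. In general: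

$$L\text{ is }\omega_2\text{-closed in }\delta\iff\text{for all }\gamma<\delta\text{ with }\mathrm{cf}(\gamma)=\omega_2:\ \ \sup(L\cap\gamma)=\gamma\ \Rightarrow\ \gamma\in L.\tag{1}$$

Left to right: if $L\cap\gamma$ is unbounded in $\gamma$ and $\mathrm{cf}(\gamma)=\omega_2$, choose a strictly increasing sequence of length $\omega_2$ in $L\cap\gamma$ with supremum $\gamma$. Then $\gamma\in L\cup\{\delta\}$ and $\gamma\neq\delta$. Right to left: a strictly increasing $\omega_2$-sequence in $L$ has a supremum $\gamma\le\delta$ of cofinality $\omega_2$. If $\gamma<\delta$, then $L\cap\gamma$ is unbounded in $\gamma$, so $\gamma\in L$.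

The following three results are given to us.

* (i) If $\omega_2<\delta<\omega_3$ and $f=\langle\kappa_\xi:\xi<\delta\rangle$ is the cardinal sequence of some LCS space, then $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$.
* (ii) Assume GCH and let $\lambda\ge\omega_2$ be regular. Then in some cardinal-preserving generic extension $2^\omega=\lambda$ holds, and for every ordinal $\eta<\omega_3$ every sequence $\langle\kappa_\alpha:\alpha<\eta\rangle$ of infinite cardinals with $\kappa_\alpha\le\lambda$ for all $\alpha<\eta$, and $\kappa_\alpha=\omega$ whenever $\mathrm{cf}(\alpha)=\omega_2$, is the cardinal sequence of some LCS space.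
* (iii) Assume GCH $+\ \square_{\omega_1}$ and let $\lambda\ge\omega_2$ be regular. Let $\delta<\omega_3$ and let $f=\langle\kappa_\alpha:\alpha<\delta\rangle$ have $\kappa_\alpha\in\{\omega,\lambda\}$ for each $\alpha<\delta$ and $f^{-1}\{\omega\}$ $\omega_2$-closed in $\delta$. Then in some cardinal-preserving generic extension with $2^\omega=\lambda$ there is an LCS space $X$ with $\mathrm{CS}(X)=f$. Moreover, for every uncountable cardinal $\lambda'\le\lambda$ there is an open subspace $X'$ of $X$ with $\mathrm{CS}(X')=\langle\lambda_\alpha:\alpha<\delta\rangle$, where $\lambda_\alpha=\omega$ if $\kappa_\alpha=\omega$ and $\lambda_\alpha=\lambda'$ if $\kappa_\alpha=\lambda$. (In particular, for any fixed uncountable cardinal $\lambda$, every such sequence with values in $\{\omega,\lambda\}$ and $\omega_2$-closed $f^{-1}\{\omega\}$ is consistently the cardinal sequence of an LCS space.)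

So (ii) handles everything except that it insists on the value $\omega$ at levels of cofinality $\omega_2$, and (iii) handles sequences with only one uncountable value. The problem, taken from Juan Carlos Martínez and Lajos Soukup, "A consistency theorem for cardinal sequences of length $<\omega_3$", arXiv:2512.01418 (2025), asks what happens with two uncountable values.

**Problem.** Let $f=\langle\kappa_\alpha:\alpha<\delta\rangle$, where $\omega_2<\delta<\omega_3$, each $\kappa_\alpha\in\{\omega,\omega_1,\omega_2\}$, and $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$ (necessary by (i)). Is it consistent, for every such $f$ and in a model that may depend on $f$, that some LCS space has cardinal sequence $f$?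

The cases not settled by (ii) and (iii) are those $f$ that take both values $\omega_1$ and $\omega_2$ and have $\kappa_\alpha\ne\omega$ for some $\alpha$ with $\mathrm{cf}(\alpha)=\omega_2$. The answer will be yes for every $f$, and a single model will do for all $f$ in its ground model.

## The two sequences $\langle\omega_2\rangle_{\omega_2}{}^\frown\langle\omega_1\rangle$ and $\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$

Let $\delta=\omega_2+1$, and suppose we are given a space $X=X_{<\delta}$ with $\mathrm{CS}(X)=\langle\omega\rangle_{\omega_2+1}$. In the model of (ii) there is one.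

*Going down is easy.* To get $\omega_2$ points on each level below $\omega_2$ and $\omega_1$ points on level $\omega_2$, take the disjoint sum of $\omega_2$ copies of $X_{<\omega_2}$ and $\omega_1$ copies of $X$. The levels below $\omega_2$ have $\omega_2+\omega_1=\omega_2$ points, and level $\omega_2$ has $\omega_1$ points.

*Going up is not.* Let $f=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$. A disjoint sum of pieces $X_{<\theta}$ contributes to every level below each $\theta$, so its level sizes never increase with the level. To put $\omega_2$ points on level $\omega_2$ in this way one uses $\omega_2$ copies of $X$, and then all lower levels have $\omega_2$ points too.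

A sensible second attempt is to write $f$ as a pointwise maximum of two-valued sequences and use the two-valued results. Say $f=\max(g,h)$ with $g$ taking values in $\{\omega,\omega_1\}$ and $h$ in $\{\omega,\omega_2\}$. Then $h(\alpha)=\omega$ for $\alpha<\omega_2$ and $h(\omega_2)=\omega_2$. But then $h^{-1}\{\omega\}=\omega_2$ is not $\omega_2$-closed in $\omega_2+1$, and by (i) no LCS space has cardinal sequence $h$. So the $\omega_2$ points at the top cannot be built separately: they need uncountably many points on lower levels to rest on, yet at most $\omega_1$ on each.

What gets past this is a pair of observations.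

*First, pieces that start high.* In the opening example we put $\kappa$ points on level $2$ and paid only countably many points on levels $0$ and $1$. Suppose we can do this with longer pieces: up to $2^\omega$ of them, each contributing countably many points to the levels of a prescribed interval $(\xi,\eta)$, all resting together on countably many points per level. This will be Theorem A.

*Second, count the intervals.* Use the $\omega_2$ intervals $(\nu,\omega_2]$, $\nu<\omega_2$. The top level $\omega_2$ lies in all $\omega_2$ of them. A level $\alpha<\omega_2$ lies in $(\nu,\omega_2]$ only if $\nu<\alpha$, hence in $|\alpha|\le\omega_1$ of them. So the pieces contribute $\omega_2$ points to level $\omega_2$ and at most $\omega_1$ points to each level below. The lower levels can then be filled up to exactly $\omega_1$ by adding $\omega_1$ disjoint copies of $X_{<\omega_2}$.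

When $2^\omega\ge\omega_2$, this realizes $\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$, granted Theorem A. It also shows the plan in general: (ii) already fills all levels of cofinality different from $\omega_2$, so only the levels of cofinality $\omega_2$ have to be raised, and this must be done without overshooting below them.

## Gluing, transfer, and the classification in the model of (ii)

For a sequence $f=\langle f(\alpha):\alpha<\delta\rangle$ let $f^\flat(\alpha)=\omega$ if $\mathrm{cf}(\alpha)=\omega_2$, and $f^\flat(\alpha)=f(\alpha)$ otherwise. For $f=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$ we get $f^\flat=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega\rangle$.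

**Theorem A (ZFC, gluing).** Let $\langle\omega\rangle_\delta$ be the cardinal sequence of an LCS space. Let $|I|\le2^\omega$, and for $i\in I$ let $\xi_i<\eta_i\le\delta$ with $\xi_i+1<\eta_i$. Then there is an LCS space $Y=Y_{<\delta}$ such that for all $\alpha<\delta$
$$|I_\alpha(Y)|=\max\bigl(\omega,\ |\{i\in I:\xi_i<\alpha<\eta_i\}|\bigr).\tag{2}$$

**Theorem B (ZFC, transfer).** Let $2^\omega\ge\omega_2$, let $\delta<\omega_3$, and let $f$ be a $\delta$-sequence of infinite cardinals $\le2^\omega$. Suppose that for each $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ at least one of the following holds: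

* (a) $f(\gamma)=\omega$;
* (b) $f(\gamma)=\omega_2$ and there is $\beta<\gamma$ with $f(\alpha)\ge\omega_1$ for all $\alpha\in(\beta,\gamma)$;
* (c) $f(\gamma)>\omega$ and there is $\beta<\gamma$ with $f(\alpha)\ge f(\gamma)$ for all $\alpha\in(\beta,\gamma)$.

If $\langle\omega\rangle_\delta$ and $f^\flat$ are cardinal sequences of LCS spaces, then so is $f$.

**Theorem C.** Assume GCH, let $\lambda\ge\omega_2$ be regular, and let $W$ be the cardinal-preserving extension given by (ii). In $W$:

1. Every sequence of length $<\omega_3$ of infinite cardinals $\le\lambda$ satisfying the condition of Theorem B is the cardinal sequence of an LCS space.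
2. For $\omega_2<\delta<\omega_3$, a sequence $f:\delta\to\{\omega,\omega_1,\omega_2\}$ is the cardinal sequence of an LCS space if and only if $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$. For $\delta\le\omega_2$, every $f:\delta\to\{\omega,\omega_1,\omega_2\}$ is a cardinal sequence.
3. For every uncountable cardinal $\lambda'\le\lambda$ and $\omega_2<\delta<\omega_3$, every $f:\delta\to\{\omega,\lambda'\}$ with $f^{-1}\{\omega\}$ $\omega_2$-closed in $\delta$ is the cardinal sequence of an LCS space. For $\delta\le\omega_2$, every $f:\delta\to\{\omega,\lambda'\}$ is.
4. Let $f:\delta\to\{\omega,\lambda\}$ be as in item 3 (with $\lambda'=\lambda$), and let $\Lambda\ni\lambda$ be a countable set of uncountable cardinals $\le\lambda$. Then there is an LCS space $X$ with $\mathrm{CS}(X)=f$ such that for every $\lambda'\in\Lambda$ some open $X'\subset X$ has $\mathrm{CS}(X')=f_{\lambda'}$, where $f_{\lambda'}(\alpha)=\omega$ if $f(\alpha)=\omega$ and $f_{\lambda'}(\alpha)=\lambda'$ if $f(\alpha)=\lambda$. If $\lambda<\aleph_{\omega_1}$, then $\Lambda$ may be the set of all uncountable cardinals $\le\lambda$.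

In particular, if $f$ is any sequence as in the Problem lying in the GCH ground model, then $f$ is a cardinal sequence in $W$. So the answer to the Problem is yes for every $f$, relative only to the consistency of ZFC.

Finally, the following proposition concerns an obstruction to pushing condition (b) to larger values.

**Proposition D.** Let $X$ be LCS, $\mathrm{cf}(\gamma)=\omega_2$, and suppose $|I_\alpha(X)|\le\kappa$ for cofinally many $\alpha<\gamma$, where $\kappa$ is an infinite cardinal. Then there are $|I_\gamma(X)|$ many functions $\omega_2\to\kappa$, any two of which are equal only on a bounded subset of $\omega_2$. Consequently, if $\kappa=\omega_1$ and Chang's conjecture $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$ holds, then $|I_\gamma(X)|\le\omega_2$.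

## Compact open neighborhoods and a test for ranks

Two tools are needed before the gluing: good neighborhoods, and a way to recognize the levels of a space from a guess.

**Fact 2.** In an LCS space $X$ each point has a neighborhood base of compact open sets, and each $x$ has a compact open neighborhood $U(x)$ with $\rho(z)<\rho(x)$ for all $z\in U(x)\setminus\{x\}$.

*Proof.* In a $T_1$ space a connected set with at least two points has no isolated point: such a point would form a proper nonempty subset that is both relatively open and relatively closed. In a scattered space every nonempty subset has an isolated point. So in a compact scattered Hausdorff space the connected subsets have at most one point. The space is totally disconnected, and a totally disconnected compact Hausdorff space is zero-dimensional.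

Let $O$ be open with $x\in O$. By local compactness there is a compact neighborhood $K\subset O$ of $x$, and by zero-dimensionality of $K$ there is a relatively clopen $C\subset K$ with $x\in C\subset\mathrm{int}\,K$. Then $C$ is compact, being closed in $K$. It is open in $X$, being relatively open in $K$ and contained in $\mathrm{int}\,K$. This proves the first claim. For the second, apply it to $O=X_{<\rho(x)}\cup\{x\}$. This set is open because $x$ is isolated in the closed set $X\setminus X_{<\rho(x)}$. $\square$

**Fact 3.** Let $Y$ be a space and let $r:Y\to\mathrm{Ord}$ be such that for every $y\in Y$: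

1. some open $O\ni y$ has $r(z)<r(y)$ for all $z\in O\setminus\{y\}$;
2. for every open $O\ni y$ and every $\beta<r(y)$ there is $z\in O\setminus\{y\}$ with $r(z)\ge\beta$.

Then $Y$ is scattered and $I_\alpha(Y)=r^{-1}\{\alpha\}$ for all $\alpha$.

*Proof.* If $A\subset Y$ is nonempty, pick $y\in A$ with $r(y)$ minimal. The open set from (1) meets $A$ only in $y$, so $y$ is isolated in $A$. For the levels, induct on $\alpha$. By the inductive hypothesis, $Y\setminus\bigcup_{\beta<\alpha}I_\beta(Y)=\{y:r(y)\ge\alpha\}$. A point with $r(y)=\alpha$ is isolated in this set by (1). A point with $r(y)>\alpha$ is not isolated in it, by (2) with $\beta=\alpha$. $\square$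

## Hanging $2^\omega$ thin pieces on countably many copies of $X$

We now prove Theorem A. Let $X=X_{<\delta}$ be LCS with $|I_\alpha(X)|=\omega$ for all $\alpha<\delta$. The base of $Y$ will be $X\times\omega$. In the opening example a single point $i$ was hung on the blocks indexed by $a_i$. To reach a level like $\omega_2$ we must hang a space with points on all intermediate levels, and the natural choice is an initial part of $X$ itself, with its isolated points replaced by the blocks.

**Step 1. The ingredients.** This step fixes one piece for each $i$, of the right length and starting at the right height. Since $|I|\le2^\omega$, fix infinite sets $a_i\subset\omega$ ($i\in I$) with $a_i\cap a_j$ finite for $i\ne j$. For $i\in I$ let $\theta_i$ be the ordinal with $\xi_i+\theta_i=\eta_i$. From $\xi_i+1<\eta_i$ we get $\theta_i\ge2$, and $\theta_i\le\xi_i+\theta_i=\eta_i\le\delta$. Put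
$$Q_i=X_{<\theta_i},\qquad P_i=Q_i\setminus I_0(Q_i).$$
By Fact 1, $Q_i$ is LCS, its ranks are those of $X$, and $|I_\sigma(Q_i)|=\omega$ for $\sigma<\theta_i$. Both $I_0(Q_i)$ and $a_i$ are countably infinite. Fix a bijection $b_i:I_0(Q_i)\to a_i$. Finally, $\xi_i<\delta$, so we may fix a point $x_i\in I_{\xi_i}(X)$; let $U_i=U(x_i)$ be as in Fact 2. The set $U_i$ is compact open, and its highest rank is $\xi_i$, attained at $x_i$.

**Step 2. The topology.** Here we say precisely what "replace each isolated point $q$ of $Q_i$ by the block $U_i\times\{b_i(q)\}$" means. Let
$$Y=(X\times\omega)\ \sqcup\ \bigsqcup_{i\in I}(\{i\}\times P_i).$$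
For $W\subset Q_i$ put
$$W^{*i}=\{(i,q):q\in W\cap P_i\}\ \cup\bigcup_{q\in W\cap I_0(Q_i)}U_i\times\{b_i(q)\}.\tag{3}$$
Declare $O\subset Y$ open iff $O\cap(X\times\omega)$ is open in $X\times\omega$ ($\omega$ discrete), and for each $(i,q)\in O$ there is an open $W\ni q$ in $Q_i$ with $W^{*i}\subset O$.

The empty set and $Y$ are open (use $W=Q_i$), and unions of open sets are open. For finite intersections we use $W^{*i}\cap W'^{*i}=(W\cap W')^{*i}$, which holds because $b_i$ is injective, so that different isolated points give disjoint blocks. So this is a topology. Moreover: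

* $X\times\omega$ and all its open subsets are open in $Y$, as they contain no points $(i,q)$; so $X\times\omega$ carries its own topology as a subspace.
* If $W$ is open in $Q_i$, then $W^{*i}$ is open in $Y$: its trace on $X\times\omega$ is a union of open blocks, and $W$ itself witnesses the second clause at each of its points $(i,q)$.

For $\delta=2$, $X=C\times\omega$ and all $(\xi_i,\eta_i)=(0,2)$, the blocks can be taken to be single points. Each piece $P_i$ then consists of countably many points of rank $1$, whose neighborhoods are traced on disjoint infinite subsets of $a_i$. This is the first space of these notes with each point $i$ replaced by countably many, together with extra copies of convergent sequences in the base.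

**Step 3. $Y$ is Hausdorff.** This is where almost disjointness is used. There are four kinds of pairs.

* Two points of $X\times\omega$: this is an open Hausdorff subspace.
* $(i,q)\ne(i,q')$: take disjoint open $W\ni q$, $W'\ni q'$ in $Q_i$. Then $W^{*i}\cap W'^{*i}=\emptyset^{*i}=\emptyset$.
* $(x,n)$ and $(i,q)$: use $X\times\{n\}$ and $W^{*i}$, where $W=Q_i\setminus\{b_i^{-1}(n)\}$ if $n\in a_i$ and $W=Q_i$ otherwise. The set $W$ is open, it contains $q$ because $q\notin I_0(Q_i)$, and $W^{*i}$ misses $X\times\{n\}$.
* $(i,q)$ and $(j,q')$ with $i\ne j$: let $F=a_i\cap a_j$, a finite set, and $W=Q_i\setminus b_i^{-1}[F]$. This is $Q_i$ minus finitely many points, so it is open, and it contains $q$. Now $W^{*i}$ meets $X\times\{n\}$ only for $n\in a_i\setminus F$, and $Q_j^{*j}$ meets it only for $n\in a_j$. The remaining parts lie in $\{i\}\times P_i$ and $\{j\}\times P_j$. Hence $W^{*i}\cap Q_j^{*j}=\emptyset$.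

**Step 4. $Y$ is locally compact.** This is where compactness of the blocks is used. Points of the open subspace $X\times\omega$ have compact neighborhoods. For $(i,q)$, let $K$ be a compact open neighborhood of $q$ in $Q_i$. Then $K^{*i}$ is an open set containing $(i,q)$, and we show that it is compact. Let $\mathcal O$ be a family of open sets of $Y$ covering $K^{*i}$. For each $p\in K$ choose an open $W_p\ni p$ in $Q_i$ as follows.

* If $p\in P_i$, then $(i,p)$ lies in some member of $\mathcal O$. By the definition of openness there is $W_p\ni p$ with $W_p^{*i}$ contained in that member.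
* If $p\in I_0(Q_i)$, let $W_p=\{p\}$. Then $W_p^{*i}=U_i\times\{b_i(p)\}$ is compact and contained in $K^{*i}$, so it is covered by finitely many members of $\mathcal O$.

Finitely many of the $W_p$ cover the compact set $K$, and the corresponding sets $W_p^{*i}$ cover $K^{*i}$. Each of them is covered by finitely many members of $\mathcal O$. So finitely many members of $\mathcal O$ cover $K^{*i}$.

**Step 5. The levels of $Y$.** We guess the rank function and check it with Fact 3. The guess is that a piece standing on blocks of top rank $\xi_i$ has its ranks shifted by $\xi_i$: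
$$r(x,n)=\rho(x),\qquad r(i,q)=\xi_i+\rho(q),$$
where $\rho(q)\ge1$ is the rank of $q$ in $Q_i$.

For $(x,n)$, both conditions of Fact 3 hold in $X$: condition (1) by Fact 2, and condition (2) because $x$ is not isolated in $X\setminus X_{<\beta}$ for $\beta<\rho(x)$. They carry over since $X\times\{n\}$ is open in $Y$. Now let $y=(i,q)$.

*Condition (1).* Let $W=U(q)$, taken in $Q_i$ by Fact 2, and $O=W^{*i}$. A point $(i,q')\in O\setminus\{y\}$ has $\rho(q')<\rho(q)$, hence $r(i,q')=\xi_i+\rho(q')<\xi_i+\rho(q)=r(y)$. A point of $O\cap(X\times\omega)$ lies in $U_i\times\omega$, so its $r$-value is at most $\xi_i<\xi_i+\rho(q)$.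

*Condition (2).* Let $O\ni y$ be open, let $W\ni q$ be open in $Q_i$ with $W^{*i}\subset O$, and let $\beta<\xi_i+\rho(q)$. If $\beta\le\xi_i$: the nonempty set $W$ has an isolated point $q_0$, and as $W$ is open, $q_0\in I_0(Q_i)$. Then the block $U_i\times\{b_i(q_0)\}$ is contained in $O$, so $(x_i,b_i(q_0))\in O$, and its $r$-value is $\xi_i\ge\beta$. If $\beta>\xi_i$: write $\beta=\xi_i+\sigma$ with $1\le\sigma<\rho(q)$. As $\sigma<\rho(q)$, the point $q$ is not isolated in $\{p\in Q_i:\rho(p)\ge\sigma\}$, so there is $q'\in W\setminus\{q\}$ with $\rho(q')\ge\sigma\ge1$. Thus $q'\in P_i$, and $(i,q')\in W^{*i}\subset O$ is different from $y$ and has $r(i,q')\ge\xi_i+\sigma=\beta$.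

By Fact 3, $Y$ is scattered, hence LCS by Steps 3 and 4, and
$$I_\alpha(Y)=(I_\alpha(X)\times\omega)\ \cup\ \{(i,q):i\in I,\ q\in P_i,\ \xi_i+\rho(q)=\alpha\}.$$

**Step 6. Counting.** It remains to read off (2). Fix $\alpha<\delta$. The first part has $\omega$ points. Fix $i$. As $\rho(q)$ runs over the ordinals $\sigma$ with $1\le\sigma<\theta_i$, the ordinal $\xi_i+\sigma$ runs, without repetition, over all $\alpha$ with $\xi_i<\alpha<\xi_i+\theta_i=\eta_i$. So the piece of $i$ contributes one full level of $Q_i$, that is $\omega$ points, if $\xi_i<\alpha<\eta_i$, and nothing otherwise. Adding up gives (2). As $\eta_i\le\delta$, no point has rank $\ge\delta$, so $Y=Y_{<\delta}$. This proves Theorem A. $\blacksquare$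

## Choosing the intervals

We now prove Theorem B. After Theorem A this is pure counting. For a family of intervals indexed by $I$ write $N(\alpha)=|\{i\in I:\xi_i<\alpha<\eta_i\}|$.

**Step 1. What the intervals must satisfy.** This step reduces the theorem to a statement about $N$. We want a family with $|I|\le2^\omega$ and intervals as in Theorem A such that for all $\alpha<\delta$:

$$\begin{aligned}&N(\alpha)=0\ \text{ if } f(\alpha)=\omega;\qquad N(\alpha)\le f(\alpha)\ \text{ if } f(\alpha)>\omega;\\ &N(\alpha)=f(\alpha)\ \text{ if } \mathrm{cf}(\alpha)=\omega_2\text{ and } f(\alpha)>\omega.\end{aligned}\tag{4}$$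

Suppose (4) holds. Let $Y$ be the space of Theorem A, and let $X_0=(X_0)_{<\delta}$ be LCS with $\mathrm{CS}(X_0)=f^\flat$. By Fact 1, for $\alpha<\delta$,
$$|I_\alpha(X_0\oplus Y)|=\max\bigl(f^\flat(\alpha),\omega,N(\alpha)\bigr).$$
If $\mathrm{cf}(\alpha)\ne\omega_2$, then $f^\flat(\alpha)=f(\alpha)\ge\max(\omega,N(\alpha))$, so the maximum is $f(\alpha)$. If $\mathrm{cf}(\alpha)=\omega_2$, then $f^\flat(\alpha)=\omega$, and the maximum is $\max(\omega,N(\alpha))=f(\alpha)$ by (4). All these levels are infinite and $I_\delta(X_0\oplus Y)=\emptyset$, so $\mathrm{CS}(X_0\oplus Y)=f$.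

It remains to find the intervals. We use $I=I_1\sqcup I_2$: the type 1 intervals take care of the levels satisfying (c), and the type 2 intervals of those satisfying (b).

**Step 2. Type 1 intervals.** Their purpose is to give $N(\gamma)\ge f(\gamma)$ when $f$ stays at or above $f(\gamma)$ just below $\gamma$. For each uncountable $\mu\in\mathrm{ran}(f)$ and each maximal convex subset $J$, with $|J|\ge2$, of $\{\alpha<\delta:f(\alpha)\ge\mu\}$, put
$$\xi=\min J,\qquad \eta=\sup\{\alpha+1:\alpha\in J\}\le\delta .$$
As $J$ is convex, $J=[\xi,\eta)$, so the open interval $(\xi,\eta)$ is $J\setminus\{\min J\}$. It is nonempty and contains $\xi+1$, so $\xi+1<\eta$. Take $\mu$ many copies of this interval.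

*How many?* Since $|\delta|\le\omega_2$, there are at most $\omega_2$ values $\mu$, and for each at most $\omega_2$ sets $J$, which are pairwise disjoint. So $|I_1|\le\omega_2\cdot\omega_2\cdot2^\omega=2^\omega$.

*Contribution at $\alpha$.* For a given $\mu$, the level $\alpha$ lies in at most one $J$ if $\mu\le f(\alpha)$, and in none if $\mu>f(\alpha)$. So it lies in at most $\mu$ of the intervals belonging to $\mu$ in the first case and in none in the second. If $f(\alpha)=\omega$, no uncountable $\mu$ qualifies and the contribution is $0$. If $f(\alpha)>\omega$, there are at most $f(\alpha)$ infinite cardinals $\mu\le f(\alpha)$, and each contributes at most $f(\alpha)$; the total is at most $f(\alpha)\cdot f(\alpha)=f(\alpha)$.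

*Levels with (c).* Let $\mathrm{cf}(\gamma)=\omega_2$ and let $\beta<\gamma$ witness (c). Put $\mu=f(\gamma)$. The convex set $(\beta,\gamma]$ is contained in $\{\alpha:f(\alpha)\ge\mu\}$, hence in one maximal convex $J$. As $\gamma$ is a limit, $\beta+1<\gamma$ lies in $J$, so $|J|\ge2$ and $\gamma\ne\min J$. Therefore $\gamma$ lies in all $\mu$ copies of the interval of $J$. The type 1 contribution at $\gamma$ is at least $f(\gamma)$, hence exactly $f(\gamma)$.

**Step 3. Why the type 2 intervals must be coordinated.** This step locates the difficulty that is invisible for $\delta=\omega_2+1$. Consider $\delta=\omega_2\cdot\omega_2$ with $f(\alpha)=\omega_2$ if $\mathrm{cf}(\alpha)=\omega_2$ and $f(\alpha)=\omega_1$ otherwise. It is tempting to choose, for each $\gamma$ with $\mathrm{cf}(\gamma)=\omega_2$ separately, a strictly increasing cofinal sequence $\langle\gamma_\nu:\nu<\omega_2\rangle$ in $\gamma$, and to use the intervals $(\gamma_\nu,\gamma]$. For one $\gamma$ this is right: a level $\alpha<\gamma$ lies in at most $\omega_1$ of them. But there are $\omega_2$ many $\gamma$, namely at least all $\omega_2\cdot(\zeta+1)$ with $\zeta<\omega_2$, and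 nothing prevents $\gamma_0=0$ for all of them. Then level $1$ lies in the $\omega_2$ intervals $(0,\gamma]$, while $f(1)=\omega_1$. So for each $\alpha$ we must bound by $\omega_1$ the number of *pairs* $(\gamma,\nu)$ whose interval contains $\alpha$ below its top $\gamma$. We do this with one filtration of $\delta$ serving all $\gamma$ at once: at stage $\nu$ only those $\gamma$ that have already entered the filtration receive an interval, and this interval begins above everything below $\gamma$ that has entered.

**Step 4. Type 2 intervals.** Their purpose is to give $N(\gamma)\ge\omega_2$ at the levels satisfying (b). Let $E_2$ be the set of $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ satisfying (b), and for $\gamma\in E_2$ let $\beta_\gamma$ be the least witness. Since $|\delta|\le\omega_2$, fix an injection $e:\delta\to\omega_2$ and put $S_\nu=\{\alpha<\delta:e(\alpha)<\nu\}$ for $\nu<\omega_2$. Then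
$$\delta=\bigcup_{\nu<\omega_2}S_\nu,\qquad S_\nu\subset S_{\nu'}\ \text{ for }\nu<\nu',\qquad |S_\nu|\le\omega_1 .$$
Let
$$I_2=\{(\gamma,\nu):\nu<\omega_2,\ \gamma\in E_2\cap S_\nu\},\qquad \xi_{\gamma,\nu}=\max\bigl(\beta_\gamma,\sup(S_\nu\cap\gamma)\bigr),\qquad\eta_{\gamma,\nu}=\gamma+1,\tag{5}$$
with $\sup\emptyset=0$. As $\mathrm{cf}(\gamma)=\omega_2>|S_\nu|$, we have $\sup(S_\nu\cap\gamma)<\gamma$. Hence $\xi_{\gamma,\nu}<\gamma$ and $\xi_{\gamma,\nu}+1<\eta_{\gamma,\nu}\le\delta$. The interval of $(\gamma,\nu)$ is $(\xi_{\gamma,\nu},\gamma]$. Clearly $|I_2|\le\omega_2\le2^\omega$.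

*The top is covered often.* If $\gamma\in E_2$, then $\gamma\in S_\nu$ for all sufficiently large $\nu<\omega_2$, so $\gamma$ lies in the intervals of $\omega_2$ many pairs $(\gamma,\nu)$.

*Lower levels are covered rarely.* Fix $\alpha<\delta$ and let $\nu_0$ be least with $\alpha\in S_{\nu_0}$. Let $(\gamma,\nu)\in I_2$ with $\xi_{\gamma,\nu}<\alpha<\gamma$. If $\alpha$ were in $S_\nu$, then $\alpha\le\sup(S_\nu\cap\gamma)\le\xi_{\gamma,\nu}$, a contradiction. So $\alpha\notin S_\nu$, and therefore $\nu<\nu_0$. Moreover $\gamma\in S_\nu\subset S_{\nu_0}$. There are at most $|\nu_0|\le\omega_1$ choices of $\nu$ and at most $|S_{\nu_0}|\le\omega_1$ choices of $\gamma$, so there are at most $\omega_1$ such pairs. If there is at least one, then $\alpha\in(\beta_\gamma,\gamma)$, and so $f(\alpha)\ge\omega_1$ by the choice of $\beta_\gamma$.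

*Pairs with $\gamma=\alpha$* occur only if $\alpha\in E_2$. There are at most $\omega_2$ of them, and then $f(\alpha)=\omega_2$.

Altogether, the type 2 contribution at $\alpha$ is $0$ if $f(\alpha)=\omega$. It is at most $\omega_1\le f(\alpha)$ if $f(\alpha)>\omega$ and $\alpha\notin E_2$. It is exactly $\omega_2=f(\alpha)$ if $\alpha\in E_2$.

**Step 5. Adding up.** We verify (4) for $I=I_1\sqcup I_2$; note $|I|\le2^\omega$. If $f(\alpha)=\omega$, both contributions are $0$. If $f(\alpha)>\omega$, both are at most $f(\alpha)$, so $N(\alpha)\le f(\alpha)$. If moreover $\mathrm{cf}(\alpha)=\omega_2$, then (a) fails, so (b) or (c) holds. In the first case type 2 contributes $f(\alpha)$, in the second type 1 does; hence $N(\alpha)=f(\alpha)$. This is (4), and Theorem B is proved. $\blacksquare$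

For $\delta=\omega_2+1$ and $f=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$ condition (b) holds at $\gamma=\omega_2$. The sequence $f^\flat=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega\rangle$ is realized by $\omega_1$ disjoint copies of $X_{<\omega_2}$ plus one copy of $X_{<\omega_2+1}$, where $X$ realizes $\langle\omega\rangle_{\omega_2+1}$. So Theorem B gives in ZFC: if $2^\omega\ge\omega_2$ and $\langle\omega\rangle_{\omega_2+1}$ is a cardinal sequence, then so is $\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$.

## Values $\omega,\omega_1,\omega_2$ in the model $W$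

We prove Theorem C. Work in $W$, where $2^\omega=\lambda\ge\omega_2$.

**Step 1. Item 1.** Here we check that (ii) supplies the inputs of Theorem B. Let $f$ have length $\delta<\omega_3$, values $\le\lambda$, and satisfy the condition of Theorem B. Both $\langle\omega\rangle_\delta$ and $f^\flat$ have infinite values $\le\lambda$, and the value $\omega$ at every $\alpha$ with $\mathrm{cf}(\alpha)=\omega_2$. By (ii) both are cardinal sequences of LCS spaces. As $2^\omega\ge\omega_2$, Theorem B applies.

**Step 2. Items 2 and 3, sufficiency.** We show that $\omega_2$-closedness yields condition (a), (b) or (c) at every relevant $\gamma$. Let $f:\delta\to\{\omega,\omega_1,\omega_2\}$ or $f:\delta\to\{\omega,\lambda'\}$, and let $L=f^{-1}\{\omega\}$. In both cases the values are $\le\lambda$.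

If $\delta\le\omega_2$, no $\gamma<\delta$ has cofinality $\omega_2$, so $f=f^\flat$ and (ii) applies directly.

Let $\omega_2<\delta<\omega_3$ with $L$ $\omega_2$-closed in $\delta$, and let $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$. If $f(\gamma)=\omega$, then (a) holds. Suppose $f(\gamma)>\omega$, that is, $\gamma\notin L$. By (1), $L\cap\gamma$ is bounded in $\gamma$, so there is $\beta<\gamma$ with $f(\alpha)\ge\omega_1$ for all $\alpha\in(\beta,\gamma)$. For values in $\{\omega,\omega_1,\omega_2\}$: if $f(\gamma)=\omega_1$, then (c) holds; if $f(\gamma)=\omega_2$, then (b) holds. For values in $\{\omega,\lambda'\}$: $f(\alpha)=\lambda'=f(\gamma)$ on $(\beta,\gamma)$, so (c) holds. Now apply item 1.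

**Step 3. Item 2, necessity.** This is exactly (i).

**Step 4. Item 4.** The purpose is to have countably many of the spaces from item 3 inside one space; a disjoint sum does it. For $\lambda'\in\Lambda$ we have $f_{\lambda'}^{-1}\{\omega\}=f^{-1}\{\omega\}$. So by item 3 there is an LCS space $X^{\lambda'}=(X^{\lambda'})_{<\delta}$ with $\mathrm{CS}(X^{\lambda'})=f_{\lambda'}$. Let $X=\bigoplus_{\lambda'\in\Lambda}X^{\lambda'}$. If $f(\alpha)=\omega$, then $|I_\alpha(X)|=|\Lambda|\cdot\omega=\omega$, because $\Lambda$ is countable. If $f(\alpha)=\lambda$, then $|I_\alpha(X)|=\sum_{\lambda'\in\Lambda}\lambda'=\lambda$, because $\lambda=\max\Lambda$. Also $I_\delta(X)=\emptyset$. So $\mathrm{CS}(X)=f$, and each $X^{\lambda'}$ is an open subspace of $X$. If $\lambda<\aleph_{\omega_1}$, there are only countably many uncountable cardinals $\le\lambda$, so all of them may be put into $\Lambda$.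

**Step 5. Sequences from the ground model.** This step makes sure that the hypothesis on $f$ survives the passage from the ground model $V$ to $W$. Let $f\in V$ be as in the Problem, and $L=f^{-1}\{\omega\}$. Since cardinals are preserved, $\omega,\omega_1,\omega_2,\omega_3$ are the same in $V$ and $W$. In particular $f$ still has values in $\{\omega,\omega_1,\omega_2\}$ and $\omega_2<\delta<\omega_3$ in $W$. Moreover $\omega_1$ and $\omega_2$ are regular in $W$. If a limit ordinal $\gamma<\omega_3$ has cofinality $\kappa\in\{\omega,\omega_1,\omega_2\}$ in $V$, then in $W$ its cofinality is that of $\kappa$, which is $\kappa$. So cofinalities of ordinals below $\omega_3$ agree. The right-hand side of (1) mentions only $L$ and the ordinals $\gamma<\delta$ of cofinality $\omega_2$, so $L$ is $\omega_2$-closed in $\delta$ in $W$ because it is so in $V$. By item 2, $f$ is the cardinal sequence of an LCS space in $W$. One may take $\lambda=\omega_2$. This completes the proof of Theorem C and answers the Problem: yes, for every $f$. $\blacksquare$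

Items 3 and 4 do not use $\square_{\omega_1}$. Item 3 gives the existence part of (iii), and item 4 gives its open-subspace clause when $\lambda<\aleph_{\omega_1}$. For $\lambda\ge\aleph_{\omega_1}$, a single $X$ serving all uncountable $\lambda'\le\lambda$ at once is not obtained here without $\square_{\omega_1}$; only countably many $\lambda'$ are handled. The Problem does not depend on this clause.

## Eventually different functions below a level of cofinality $\omega_2$

It remains to prove Proposition D, which translates the size of a level into a family of functions.

**Step 1. A function for each point of level $\gamma$.** The function of $x$ records one point of $U(x)$ on each of $\omega_2$ lower levels. Let $\langle\alpha_\nu:\nu<\omega_2\rangle$ be strictly increasing and cofinal in $\gamma$ with $|I_{\alpha_\nu}(X)|\le\kappa$, and fix injections $I_{\alpha_\nu}(X)\to\kappa$. For $x\in I_\gamma(X)$ take $U(x)$ as in Fact 2. For each $\nu$ the set $U(x)\setminus X_{<\alpha_\nu}$ contains $x$ and is open in $X\setminus X_{<\alpha_\nu}$. As $X$ is scattered, it has an isolated point, which is then isolated in $X\setminus X_{<\alpha_\nu}$, that is,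 lies in $I_{\alpha_\nu}(X)$. So $U(x)\cap I_{\alpha_\nu}(X)\ne\emptyset$. Let $g_x(\nu)<\kappa$ be the code of some point of it.

**Step 2. Two of these functions are eventually different.** Let $x\ne y$ in $I_\gamma(X)$. All points of $U(x)\setminus\{x\}$ and of $U(y)\setminus\{y\}$ have rank $<\gamma$, so $x\notin U(y)$ and $y\notin U(x)$. Hence the set $U(x)\cap U(y)$ is contained in $X_{<\gamma}$. It is compact, as an intersection of two compact sets in a Hausdorff space. Now $X_{<\gamma}=\bigcup_{\nu<\omega_2}X_{<\alpha_\nu}$ is an increasing union of open sets, so $U(x)\cap U(y)\subset X_{<\alpha_\nu}$ for some $\nu=\nu(x,y)$. For $\nu'\ge\nu(x,y)$ the sets $U(x)\cap I_{\alpha_{\nu'}}(X)$ and $U(y)\cap I_{\alpha_{\nu'}}(X)$ are disjoint, hence $g_x(\nu')\ne g_y(\nu')$. In particular distinct points give distinct functions, and the first claim follows.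

**Step 3. Chang's conjecture.** This step shows that $\omega_3$ such functions into $\omega_1$ are too many under the hypothesis. Recall that $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$ says that every structure with universe $\omega_3$ in a countable language has an elementary substructure $M$ with $|M|=\omega_2$ and $|M\cap\omega_2|=\omega_1$. Suppose $\kappa=\omega_1$ and $|I_\gamma(X)|\ge\omega_3$. Then there are $g_i:\omega_2\to\omega_1$ for $i<\omega_3$ and $\nu(i,j)<\omega_2$ with $g_i(\nu')\ne g_j(\nu')$ whenever $i\ne j$ and $\nu'\ge\nu(i,j)$; put $\nu(i,i)=0$. Apply the conjecture to $\omega_3$ with the function $\nu(\cdot,\cdot)$. We get $M\subset\omega_3$ closed under $\nu(\cdot,\cdot)$ with $|M|=\omega_2$ and $|M\cap\omega_2|=\omega_1$. Put $\nu^*=\sup(M\cap\omega_2)$, which is below $\omega_2$. For distinct $i,j\in M$ we have $\nu(i,j)\in M\cap\omega_2$, so $\nu(i,j)\le\nu^*$ and $g_i(\nu^*)\ne g_j(\nu^*)$. Thus $g_i(\nu^*)$, $i\in M$, are $\omega_2$ distinct ordinals below $\omega_1$, a contradiction. $\blacksquare$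

Two remarks connect this with what came before. First, Steps 1 and 2 also show why (i) is true. Let $\mathrm{cf}(\gamma)=\omega_2$, let $|I_\alpha(X)|\le\omega$ for cofinally many $\alpha<\gamma$, and suppose $|I_\gamma(X)|\ge\omega_1$. Choose $\omega_1$ of the functions $\omega_2\to\omega$. There are only $\omega_1$ pairs, so the bounds $\nu(x,y)$ have a common upper bound $\nu^*<\omega_2$. At $\nu^*$ the functions take $\omega_1$ distinct values below $\omega$, which is absurd. So $|I_\gamma(X)|\le\omega$, and (1) turns this into (i). Second, with $\omega_1$ in place of $\omega$ there do exist $\omega_2$ pairwise eventually different functions $\omega_2\to\omega_1$: fix injections $e_\alpha:\alpha\to\omega_1$ for $\alpha<\omega_2$, and let $g_\nu(\alpha)=e_\alpha(\nu)$ for $\nu<\alpha$ and $g_\nu(\alpha)=0$ otherwise. For $\nu\ne\nu'$ these differ at every $\alpha>\max(\nu,\nu')$. The interval family $(\nu,\omega_2]$, $\nu<\omega_2$, has the same shape: at level $\alpha$ exactly the indices $\nu<\alpha$ are present.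

Lastly, the range of what has been proved. For values in $\{\omega,\omega_1,\omega_2\}$ the classification in Theorem C(2) is complete. For $\lambda\ge\omega_3$, suppose a sequence with values $\le\lambda$ fails the condition of Theorem B at some $\gamma$. If $f(\gamma)\in\{\omega_1,\omega_2\}$, then $f(\alpha)=\omega$ for cofinally many $\alpha<\gamma$, and $f$ is excluded by (i). Otherwise $f(\gamma)\ge\omega_3$ and $f(\alpha)<f(\gamma)$ for cofinally many $\alpha<\gamma$. In this last case Theorem C(1) is only a sufficient condition and says nothing, and Proposition D shows that additional set-theoretic obstructions can occur: if $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$ holds, then $\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_3\rangle$ is not the cardinal sequence of any LCS space.
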